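\title{Legendrian regular homotopies of arbitrarily small length}

\begin{abstract}
A regular homotopy of Legendrian immersions of a closed manifold into a contact manifold $(Y^{2n+1},\alpha)$ has a length: the time integral of the maximum of $|\alpha(\text{velocity})|$. The infimum of lengths is a pseudo-distance on the space of Legendrian immersions modulo reparametrization. We show that for $n\ge 1$ it vanishes on every regular homotopy class, and hence on every isotopy class of Legendrian embeddings. More strongly, every Legendrian regular homotopy can be $C^0$-approximated, with the same endpoints, by one whose contact Hamiltonian is uniformly as small as we like. The proof rests on an explicit construction in the three-dimensional jet space $J^1\mathbb{R}$.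
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $Y$ be a manifold of dimension $2n+1$, not necessarily compact, and let $\alpha$ be a contact form on $Y$, that is, a $1$-form such that $\alpha\wedge(d\alpha)^n$ vanishes nowhere. Equivalently, $\alpha$ vanishes nowhere and $d\alpha$ is a symplectic form on each hyperplane $\xi=\ker\alpha$. Let $\Lambda$ be a non-empty closed (compact, without boundary) manifold of dimension $n$. An immersion $i:\Lambda\to Y$ is \emph{Legendrian} if $i^*\alpha=0$. All manifolds, maps and families in this paper are smooth. A \emph{Legendrian regular homotopy}, or simply a \emph{homotopy}, is a family $i_t:\Lambda\to Y$, $t\in[0,1]$, of Legendrian immersions. Its \emph{contact Hamiltonian} and its \emph{length} are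
\[
h_t(q)=\alpha\bigl(\partial_t i_t(q)\bigr),\qquad
\operatorname{length}_\alpha(i_t)=\int_0^1\max_{q\in\Lambda}|h_t(q)|\,dt .
\]
Let $\mathcal{I}$ be the space of Legendrian immersions $\Lambda\to Y$ modulo reparametrization by diffeomorphisms of $\Lambda$. The \emph{Finsler pseudo-distance} between two classes is
\[
\operatorname{dist}_{\mathcal{I},\alpha}([j_0],[j_1])=\inf\bigl\{\operatorname{length}_\alpha(i_t): i_0=j_0\circ\sigma,\ i_1=j_1\circ\sigma'\bigr\},
\]
where $i_t$ runs over homotopies, $\sigma,\sigma'$ run over diffeomorphisms of $\Lambda$, and $\inf\emptyset=+\infty$. Let $\mathcal{E}\subset\mathcal{I}$ be the subset of embeddings and let $\mathcal{E}=\mathcal{E}_1\cup\mathcal{E}_2\cup\cdots$ be its decomposition into Legendrian isotopy classes. The homotopies in the infimum may pass through immersions even when both endpoints are embedded. We call $\operatorname{dist}_{\mathcal{I},\alpha}$ \emph{non-degenerate} on $\mathcal{E}_k$ if $\operatorname{dist}_{\mathcal{I},\alpha}(a,b)>0$ for all distinct $a,b\in\mathcal{E}_k$. It is known that on each $\mathcal{E}_k$ the pseudo-distance is either identically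 zero or non-degenerate. The question, posed in \cite{Cant}, is whether the second alternative occurs.

\medskip
\noindent\textbf{Question.} \emph{Do there exist $(Y^{2n+1},\alpha)$ with $n\ge1$, a non-empty closed $\Lambda^n$ and an isotopy class $\mathcal{E}_k$ with more than one element on which $\operatorname{dist}_{\mathcal{I},\alpha}$ is non-degenerate?}

\subsection*{What the length measures}
View a homotopy as a map $F:[0,1]\times\Lambda\to Y$. The form $F^*\alpha$ vanishes on each slice $\{t\}\times\Lambda$ and takes the value $h_t$ on $\partial_t$, so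
\begin{equation}\label{eq:hdt}
F^*\alpha=h\,dt .
\end{equation}
Taking $d$ and evaluating on a pair $(v,\partial_t)$ with $v$ tangent to $\Lambda$ gives
\begin{equation}\label{eq:dh}
d\alpha\bigl(di_t(v),\partial_t i_t\bigr)=dh_t(v).
\end{equation}
Since $i_t^*d\alpha=0$, the image of $di_t$ at a point $q$ is an $n$-dimensional isotropic subspace of the $2n$-dimensional symplectic space $(\xi,d\alpha)$, so it is its own symplectic complement. Hence, if $h_t$ and $dh_t$ both vanish at $q$, the velocity $\partial_ti_t(q)$ is tangent to the Legendrian: the $1$-jet of $h_t$ determines the velocity up to reparametrization. Three observations now point toward non-degeneracy.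

\emph{No homotopy between distinct classes has length zero.} Length zero forces $h\equiv0$, so $\partial_ti_t=di_t(V_t)$ for a time-dependent vector field $V_t$ on $\Lambda$. If $\chi_t$ is the flow of $-V_t$, then $\partial_t(i_t\circ\chi_t)=0$, so $i_1\circ\chi_1=i_0$ and $[i_1]=[i_0]$.

\emph{Among graphs the length is bounded below.} In the jet space $J^1\Lambda=T^*\Lambda\times\mathbb{R}$, recalled in Section~\ref{sec:prelim}, the homotopy of graphs $j^1f_t$ has Hamiltonian $\partial_tf_t$. Its length is therefore at least $\max|f_1-f_0|$, with equality for the linear path.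

\emph{In dimension one the distance is non-degenerate.} For $n=0$, $Y=\mathbb{R}$, $\alpha=dz$ and $\Lambda$ a point, the Hamiltonian is $\dot z$ and the distance between $z_0$ and $z_1$ is $|z_0-z_1|$.

One would guess from this that the class of the zero section in $J^1\Lambda$ answers the Question positively. But the length sees only the maximum of $|h_t|$, while by \eqref{eq:dh} the motion within $\xi$ is governed by $dh_t$. As soon as $n\ge1$, a function on $\Lambda$ can be uniformly small and have a huge derivative. It turns out that this freedom destroys every lower bound.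

\begin{theorem}\label{thm:A}
Let $(Y^{2n+1},\alpha)$ be a contact manifold with $n\ge1$ and let $\Lambda^n$ be a non-empty closed manifold. If $j_0,j_1$ are regularly homotopic through Legendrian immersions, then $\operatorname{dist}_{\mathcal{I},\alpha}([j_0],[j_1])=0$. Hence $\operatorname{dist}_{\mathcal{I},\alpha}$ vanishes identically on every isotopy class $\mathcal{E}_k$, and there is no $\mathcal{E}_k$ with more than one element on which it is non-degenerate. More precisely, $\operatorname{dist}_{\mathcal{I},\alpha}(a,b)=0$ if $a,b\in\mathcal{I}$ have representatives that are regularly homotopic through Legendrian immersions, and $\operatorname{dist}_{\mathcal{I},\alpha}(a,b)=+\infty$ otherwise.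
\end{theorem}

So the answer to the Question is no, and the example with $n=0$ shows that the hypothesis $n\ge1$ is needed. Theorem~\ref{thm:A} follows from an approximation statement.

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, let $j_t:\Lambda\to Y$, $t\in[0,1]$, be a Legendrian regular homotopy, let $d$ be a distance on $Y$ inducing its topology, and let $\varepsilon>0$. Then there is a Legendrian regular homotopy $k_t$ with $k_0=j_0$ and $k_1=j_1$, as parametrized maps, such that for all $t\in[0,1]$ and $q\in\Lambda$
\[
|\alpha(\partial_tk_t(q))|<\varepsilon,\qquad d(k_t(q),j_t(q))<\varepsilon .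
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
If representatives of $a$ and $b$ are joined by a homotopy $j_t$, then for every $\varepsilon>0$ they are joined by a homotopy $k_t$ of length less than $\varepsilon$, so the infimum is $0$. If no representatives are joined by a homotopy, the infimum is over the empty set. Two elements of one class $\mathcal{E}_k$ have representatives joined by a Legendrian isotopy, which is a homotopy.
\end{proof}

The dichotomy recalled above is not used. The proof of Theorem~\ref{thm:B} is local: near a Legendrian immersion, $Y$ looks like $J^1\Lambda$, and nearby Legendrians look like graphs $j^1f$. The task is to reach $j^1f$ from the zero section at a cost that is not related to the size of $f$. Section~\ref{sec:trick} reduces this to raising one flat plateau cheaply. Section~\ref{sec:plateau} raises the plateau in $J^1\mathbb{R}$ by explicit formulas; at that point the whole mechanism is visible (Example~\ref{ex:n1}). Section~\ref{sec:local} passes to $J^1\mathbb{R}^n$ and Section~\ref{sec:global} to $Y$.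

\section{Homotopies and jet spaces}\label{sec:prelim}

We also use homotopies whose source is a non-compact $n$-manifold such as $\mathbb{R}^n$. These will always be independent of $t$ outside a compact set, so the Hamiltonian has compact support and the length is defined by the same formula.

\subsection*{Changing the time}
Let $i_t$ be a homotopy and put $H(t)=\max|h_t|$, a continuous function of $t$. If $\beta:[0,1]\to[0,1]$ is nondecreasing with $\beta(0)=0$ and $\beta(1)=1$, then $i_{\beta(t)}$ has Hamiltonian $\beta'(t)h_{\beta(t)}$ and length $\int_0^1\beta'(t)H(\beta(t))\,dt=\int_0^1H$. The reversed homotopy $i_{1-t}$ also has the same length. Taking $\beta$ constant near $0$ and near $1$, we make any homotopy constant near its ends. Such homotopies can be concatenated smoothly, and lengths add. Whenever we concatenate, this time change is understood. It does not alter the set $\{i_t(q):t\in[0,1]\}$ traced by a source point $q$. A time change also turns a bound on the length into a uniform bound.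

\begin{lemma}\label{lem:uniform}
Let $i_\theta$, $\theta\in[0,1]$, be a homotopy of length less than $\varepsilon(b-a)$, where $a<b$ and $\varepsilon>0$. There is an increasing diffeomorphism $\theta:[a,b]\to[0,1]$ such that the Hamiltonian of $i_{\theta(t)}$, $t\in[a,b]$, is less than $\varepsilon$ in absolute value everywhere.
\end{lemma}

\begin{proof}
Choose $\kappa>0$ with $\int_0^1H+2\kappa<\varepsilon(b-a)$, and a smooth function $\tilde H$ on $[0,1]$ with $|\tilde H-(H+\kappa)|<\kappa$. Then $\tilde H>H\ge0$ and $P=\int_0^1\tilde H<\varepsilon(b-a)$. The map $\theta\mapsto t=a+\frac{b-a}{P}\int_0^\theta\tilde H$ has positive derivative and sends $[0,1]$ onto $[a,b]$. In the time $t$ the Hamiltonian is $h_\theta\,\frac{d\theta}{dt}=\frac{h_\theta}{\tilde H(\theta)}\cdot\frac{P}{b-a}$, of absolute value at most $P/(b-a)<\varepsilon$.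
\end{proof}

\subsection*{Changing the target}
Let $\Phi$ be a local diffeomorphism from $(Y',\alpha')$ to $(Y,\alpha)$ with $\Phi^*\alpha=\mu\alpha'$ for a nowhere vanishing function $\mu$. If $i_t$ is a homotopy in $Y'$ with Hamiltonian $h_t$, then $\Phi\circ i_t$ is a homotopy in $Y$ with Hamiltonian $(\mu\circ i_t)\,h_t$. Thus $\Phi$ multiplies lengths by at most $\sup|\mu|$, and preserves them if $\mu=1$.

\subsection*{Jet spaces}
For an $n$-manifold $Q$ let $J^1Q=T^*Q\times\mathbb{R}$, with points $(q,p,z)$, projection $\pi(q,p,z)=q$ and canonical contact form $\alpha_0=dz-p\,dq$, where $p\,dq=\sum p_a\,dq_a$ in coordinates. A diffeomorphism of bases induces a diffeomorphism of jet spaces that preserves $\alpha_0$ and takes graphs to graphs. Here the \emph{graph} of a function $f$ on $Q$ is the section $j^1f(q)=(q,df_q,f(q))$. A section $q\mapsto(q,p(q),z(q))$ pulls $\alpha_0$ back to $dz-p$, so the Legendrian sections are exactly the graphs. The graph of $0$ is the \emph{zero section}, and we write $0_q=(q,0,0)$. A point $P$ \emph{lies over} a set $A\subset Q$ if $\pi(P)\in A$.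

Functions can be added and multiplied, and both operations act on $J^1Q$. For a function $g$ and a positive function $\lambda$ on $Q$, put
\[
S_g(q,p,z)=(q,\ p+dg_q,\ z+g(q)),\qquad
M_\lambda(q,p,z)=(q,\ \lambda(q)p+z\,d\lambda_q,\ \lambda(q)z).
\]
These are diffeomorphisms, with inverses $S_{-g}$ and $M_{1/\lambda}$. They preserve the fibers of $\pi$, and $S_g\circ j^1f=j^1(f+g)$, $M_\lambda\circ j^1f=j^1(\lambda f)$. Moreover
\begin{align*}
S_g^*\alpha_0&=dz+dg-p\,dq-dg=\alpha_0,\\
M_\lambda^*\alpha_0&=\lambda\,dz+z\,d\lambda-\lambda\,p\,dq-z\,d\lambda=\lambda\alpha_0 .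
\end{align*}
For constant $\lambda$, the map $M_\lambda$ is the dilation $(q,p,z)\mapsto(q,\lambda p,\lambda z)$.

\section{One plateau gives every small graph}\label{sec:trick}

We want to go cheaply from the zero section to $j^1g$. The shear $S_g$ sends one to the other, but the obvious path $S_{tg}$ costs $\max|g|$. Instead we look for a second contact map that \emph{fixes} the zero section and agrees with $S_g$ on some other Legendrian that is cheap to reach. Multiplication by $1+g$ is such a map, because
\[
(1+g)\cdot0=0,\qquad(1+g)\cdot1=1+g .
\]
It agrees with $S_g$ at the points $(q,0,1)$ of the graph of the constant $1$. This dictates what the other Legendrian should look like.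

\begin{definition}
Let $B\subset Q$ be open. A homotopy $I_t:Q\to J^1Q$ \emph{raises a plateau over $B$} if $I_0$ is the zero section and every point of $I_1(Q)$ that lies over $B$ has $p=0$ and $z=1$.
\end{definition}

\begin{lemma}\label{lem:trick}
Suppose that $I_t$ raises a plateau over $B$, and let $g$ be a function on $Q$ with $\operatorname{supp}g\subset B$ and $|g|\le\frac12$. Then $M_{1+g}\circ I_1=S_g\circ I_1$. The concatenation $k_t$ of $M_{1+g}\circ I_t$ and $S_g\circ I_{1-t}$ is a homotopy from the zero section to $j^1g$ of length at most $\frac52\operatorname{length}_{\alpha_0}(I_t)$. For each $q$, the path $k_t(q)$ lies over the path $\pi(I_t(q))$; and if $q\notin\operatorname{supp}g$ and $I_t(q)=0_q$ for all $t$, then $k_t(q)=0_q$ for all $t$.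
\end{lemma}

\begin{proof}
The bound on $g$ gives $\frac12\le1+g\le\frac32$, so $M_{1+g}$ is defined and multiplies lengths by at most $\frac32$. Let $P\in I_1(Q)$ lie over $q'$. If $q'\notin\operatorname{supp}g$, then $g$ and $dg$ vanish at $q'$, and both maps fix $P$. If $q'\in\operatorname{supp}g$, then $q'\in B$, so $P=(q',0,1)$, and both maps send $P$ to $(q',dg_{q'},1+g(q'))$. This proves the identity, so the two homotopies can be concatenated. The first starts at $M_{1+g}\circ j^10=j^10$ and the second ends at $S_g\circ j^10=j^1g$. Their lengths are at most $\frac32$ and $1$ times the length of $I_t$. The last two statements hold because both maps preserve fibers, and both fix $0_q$ when $q\notin\operatorname{supp}g$.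
\end{proof}

The word ``every'' in the definition matters: at a point $(q,p,z)$ with $g(q)\neq0$ the last coordinates $(1+g)z$ and $z+g$ of the two maps agree only if $z=1$. So the plateau must be the only part of the Legendrian over $B$. Through graphs a plateau costs at least $1$. We now raise one at a cost as small as we like.

\section{A cheap plateau in $J^1\mathbb{R}$}\label{sec:plateau}

Let $(x,y,z)$ be the coordinates on $J^1\mathbb{R}$, so that $\alpha_0=dz-y\,dx$, and let $u\in\mathbb{R}$ be the source parameter. A point that moves with velocity $(\dot x,\dot y,\dot z)$ has Hamiltonian $\dot z-y\dot x$. Three facts follow.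

\emph{A single point climbs for free.} If $(x,y)$ runs once clockwise around a circle of radius $\rho$ and $\dot z=y\dot x$, then the Hamiltonian is zero and $z$ increases by $\oint y\,dx=\pi\rho^2$. After $m$ turns with $m\pi\rho^2=1$ the point is back over its starting position in the plane, at height $1$, and $|y|\le\rho$ throughout if the center is on the $x$-axis.

\emph{A thin finger is cheap.} The homotopy $j^1(tG)(u)=(u,tG'(u),tG(u))$ has Hamiltonian $G$. With $G$ small and $G'(0)$ large, it pushes a long thin finger in the $y$-direction at almost no cost.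

\emph{A slide is cheap where $y$ is small.} Let $c$ be a Legendrian curve and put $c_s(u)=c(u)+(s\,b(u),0,0)$. Then $c_s^*\alpha_0=-s\,b'(u)\,y(c(u))\,du$, so $c_s$ is Legendrian if $b'$ vanishes wherever $y(c(u))\ne0$. The Hamiltonian is $-b(u)\,y(c(u))$.

We combine them as follows. A map $\Psi$ that preserves $\alpha_0$ winds the finger $m$ times around a small circle; the cost is unchanged, and the tip of the finger climbs to height $1$. With a suitable $G$ the tip is a short horizontal segment. This is not yet a plateau, because the two sides of the finger lie over the same small interval of the $x$-axis as the tip. But they lie in the region $|y|<2\rho$, so one side can be slid away by a distance $1$ at cost $2\rho$, and the tip is stretched (Figure~\ref{fig:front}).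

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray,dotted] (0,0)--(5,0);
\draw[gray,dashed] (1.25,-0.5)--(1.25,2.3) (3.75,-0.5)--(3.75,2.3);
\draw[thick] (-1.8,0)--(0,0) (0,2)--(5,2) (5,0)--(7.2,0);
\draw (0.6,-0.6)--(0,-0.4)--(0.6,-0.2)--(0,0)--(0.6,0.2)--(0,0.4)--(0.6,0.6)--(0,0.8)--(0.6,1)--(0,1.2)--(0.6,1.4)--(0,1.6)--(0.6,1.8)--(0,2);
\draw (5.6,-0.6)--(5,-0.4)--(5.6,-0.2)--(5,0)--(5.6,0.2)--(5,0.4)--(5.6,0.6)--(5,0.8)--(5.6,1)--(5,1.2)--(5.6,1.4)--(5,1.6)--(5.6,1.8)--(5,2);
\node[below] at (1.25,-0.5) {$x=\frac14$};
\node[below] at (3.75,-0.5) {$x=\frac34$};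
\node[above] at (2.5,2) {$z=1$};
\node[above] at (-1.2,0) {$z=0$};
\node[above] at (6.6,0) {$z=0$};
\end{tikzpicture}
\caption{Schematic projection to the $(x,z)$-plane of the final Legendrian curve $e_1$ of Lemma~\ref{lem:plateau}; since $dz=y\,dx$ along the curve, $y$ is the slope. The two zigzag towers, near $x=0$ and $x=1$, have width less than $4\rho$ and slopes less than $2\rho$ in absolute value. Over $\frac14\le x\le\frac34$ the curve consists only of the horizontal segment at height $1$.}
\label{fig:front}
\end{figure}

\begin{lemma}\label{lem:plateau}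
For every $\varepsilon>0$ there is a homotopy $e_t:\mathbb{R}\to J^1\mathbb{R}$, $t\in[0,1]$, such that:
\begin{enumerate}
\item[(a)] $e_0(u)=(u,0,0)$ for all $u$; $e_t(u)=(u,0,0)$ for $u\notin[-1,4]$; and $e_t(u)$ lies over $[-1,5]$ for $u\in[-1,4]$;
\item[(b)] $|\alpha_0(\partial_te_t(u))|\le\varepsilon$ for all $t,u$;
\item[(c)] every point $e_1(u)$ that lies over $[\frac14,\frac34]$ has $y=0$ and $z=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For an integer $m\ge1$ let $\rho=(\pi m)^{-1/2}$, so that $\pi m\rho^2=1$. Take $m$ so large that $\rho<\frac1{12}$ and $8\rho\le\varepsilon$, and put $\sigma=\rho^2/3$. Then $2\sigma<\rho$.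

\emph{The winding map.} We wrap each vertical line $\{x\}\times\mathbb{R}$ with $|x|<\rho$, by arc length and clockwise, onto the circle through $(x,0)$ with center $(\rho,0)$, and correct the height so that $\alpha_0$ is preserved. On the region $|x|<\rho$ put $r=\rho-x\in(0,2\rho)$, $\theta=y/r$, and define $\Psi(x,y,z)=(\bar x,\bar y,\bar z)$ by
\[
\bar x=\rho-r\cos\theta,\qquad\bar y=r\sin\theta,\qquad\bar z=z+\tfrac12r^2(\theta-\sin\theta\cos\theta).
\]
The derivative of $\theta-\sin\theta\cos\theta$ is $1-\cos2\theta=2\sin^2\theta$. Therefore
\begin{align*}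
d\bar z&=dz+r(\theta-\sin\theta\cos\theta)\,dr+r^2\sin^2\theta\,d\theta,\\
\bar y\,d\bar x&=-r\sin\theta\cos\theta\,dr+r^2\sin^2\theta\,d\theta,
\end{align*}
and $\Psi^*\alpha_0=dz+r\theta\,dr=dz-y\,dx=\alpha_0$. Then $\Psi$ also preserves the volume form $\alpha_0\wedge d\alpha_0$, so it is a local diffeomorphism. We use three properties, read off from the formulas:
\begin{align}
&\Psi(x,0,0)=(x,0,0),\label{eq:psi0}\\
&\Psi(x,2\pi mr,z)=(x,0,z+\pi mr^2),\label{eq:psim}\\
&-\rho<\bar x<3\rho,\qquad|\bar y|<2\rho.\label{eq:psibox}
\end{align}

\emph{Stage 1: the finger.} By \eqref{eq:psim}, the tip will be horizontal if $G'(u)=2\pi m(\rho-u)$ near $u=0$. Fix a function $\chi:\mathbb{R}\to[0,1]$ equal to $1$ on $[-1,1]$ and supported in $[-2,2]$, and let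
\[
G(u)=\chi(u/\sigma)\,\pi m\bigl(\rho^2-(\rho-u)^2\bigr)=\chi(u/\sigma)\,\pi m\,u(2\rho-u).
\]
It is supported in $[-2\sigma,2\sigma]$, and $|G|\le\pi m\cdot2\sigma\cdot3\rho=6\sigma/\rho=2\rho$. For $t\in[0,1]$ let
\[
i_t(u)=\Psi\bigl(u,tG'(u),tG(u)\bigr)\ \text{ for }|u|<\rho,\qquad i_t(u)=(u,0,0)\ \text{ for }|u|>2\sigma .
\]
The two formulas agree on the overlap by \eqref{eq:psi0}, and $i_0$ is the zero section. Since $\Psi$ is a local diffeomorphism preserving $\alpha_0$, this is a homotopy with Hamiltonian $G$, so $|h|\le2\rho$. Let $c=i_1$. For $|u|\le\sigma$ and $r=\rho-u$ we have $G'(u)=2\pi mr$ and $G(u)=\pi m(\rho^2-r^2)$, so \eqref{eq:psim} gives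
\[
c(u)=(u,0,\pi m\rho^2)=(u,0,1),\qquad|u|\le\sigma .
\]
The source point $u=0$ performs exactly the free climb described above. Because $G$ has compact support, $G'$ also takes negative values; there the curve winds the other way. This is harmless, since for $\sigma\le|u|\le2\sigma$ we use only \eqref{eq:psibox}. In particular $|y(c(u))|<2\rho$ for all $u$.

\emph{Stage 2: the slide.} Let $b:\mathbb{R}\to[0,1]$ satisfy: $b=0$ on $(-\infty,-\frac\sigma2]$ and on $[4,\infty)$; $b'\ge0$ on $[-\frac\sigma2,\frac\sigma2]$; $b=1$ on $[\frac\sigma2,\frac12]$; and $-\frac12\le b'\le0$ on $[\frac12,4]$. The last condition can be met because the interval is longer than $2$. Put $c_s(u)=c(u)+(s\,b(u),0,0)$ for $s\in[0,1]$. The line is covered by four open sets. On $u<-\frac\sigma2$ and on $\frac\sigma2<u<\frac12$, the function $b$ is constant and $c_s$ is a translate of $c$ in the $x$-direction, which preserves $\alpha_0$. On $|u|<\sigma$ and on $u>2\sigma$ we have $c_s(u)=(u+s\,b(u),0,\text{const})$ with $1+s\,b'\ge\frac12$. So each $c_s$ is a Legendrian immersion. The Hamiltonian $-b(u)\,y(c(u))$ is less than $2\rho$ in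 absolute value.

\emph{Concatenation.} Let $\beta:[0,1]\to[0,1]$ be nondecreasing, $0$ near $0$, $1$ near $1$, with $\beta'\le2$. Put $e_t=i_{\beta(2t)}$ for $t\le\frac12$ and $e_t=c_{\beta(2t-1)}$ for $t\ge\frac12$. Time derivatives are multiplied by at most $4$, so $|h|\le8\rho\le\varepsilon$, which is (b). For $u\notin[-1,4]$ we have $b(u)=0$ and $|u|>2\sigma$, so $e_t(u)=(u,0,0)$. For $u\in[-1,4]$ the $x$-coordinate of $i_t(u)$ is $u$ or lies in $(-\rho,3\rho)$, hence lies in $[-1,4]$, and the slide adds a number in $[0,1]$. This is (a).

For (c), let $x(u)=x(c(u))+b(u)$ be the $x$-coordinate of $e_1(u)=c_1(u)$.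
\begin{itemize}
\item If $u\le-\frac\sigma2$, then $b=0$, and $x(u)<3\rho<\frac14$ for $u>-\rho$, while $x(u)=u<0$ for $u\le-\rho$.
\item If $\frac\sigma2\le u\le\frac12$, then $b=1$, and $x(c(u))>-\rho$ both for $u<\rho$ and for $u\ge\rho$, so $x(u)>1-\rho>\frac34$.
\item If $u\ge\frac12$, then $x(u)=u+b(u)$ is increasing, so $x(u)\ge x(\frac12)=\frac32$.
\end{itemize}
Hence $x(u)\in[\frac14,\frac34]$ forces $|u|<\frac\sigma2$, where $e_1(u)=(u+b(u),0,1)$.
\end{proof}

\begin{example}\label{ex:n1}
Let $g$ be a function on $\mathbb{R}$ supported in $(\frac14,\frac34)$ with $\max|g|=\frac12$. Every homotopy of graphs from the zero section to $j^1g$ has length at least $\frac12$. The homotopy $e_t$ raises a plateau over $(\frac14,\frac34)$, and each of its two stages has length at most $2\rho$. By Lemma~\ref{lem:trick} the zero section is joined to $j^1g$ by a homotopy of length at most $10\rho=10(\pi m)^{-1/2}$, which tends to $0$ as the number $m$ of turns grows.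
\end{example}

\begin{remark}
The construction makes no attempt to keep the curves embedded. At the end of Stage~1 the two sides of the finger wind around nearly the same circle, and in Stage~2 one of them is translated with no regard for the other. This is allowed because the pseudo-distance admits homotopies through immersions. The hypothesis $n\ge1$ provides the plane $(x,y)$ in which the finger winds.
\end{remark}

\section{Cheap graph moves in $J^1\mathbb{R}^n$}\label{sec:local}

Write the base coordinates as $(x,w)\in\mathbb{R}\times\mathbb{R}^{n-1}$ and the dual coordinates as $(y,v)$, so that $\alpha_0=dz-y\,dx-v\cdot dw$. Source points are written $(u,w)$. Fix a compactly supported function $\tau:\mathbb{R}^{n-1}\to[0,1]$ with $\tau=1$ on $\{|w|\le1\}$, and put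
\[
B=(\tfrac14,\tfrac34)\times\{|w|<1\},\qquad D=[-1,4]\times\operatorname{supp}\tau,\qquad D'=[-1,5]\times\operatorname{supp}\tau .
\]
Then $B\subset D\subset D'$, and $D,D'$ are compact. For $n=1$ there are no $w,v$, the second factors are absent and $\tau=1$.

The product family $(u,w)\mapsto(e_t(u);w,0)$ raises a plateau, but it is not compactly supported in $w$. To cut it off, we run the homotopy $e$ only up to time $t\tau(w)$ in the slice $w$. By \eqref{eq:hdt} this creates an error term in $dz-y\,dx$ that is a multiple of $d\tau$, and the free coordinate $v$ absorbs it. Since different slices are at different times, we need the uniform bound (b) of Lemma~\ref{lem:plateau}, not only a bound on the length.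

\begin{lemma}\label{lem:plateaun}
For every $\varepsilon>0$ there is a homotopy $I_t:\mathbb{R}^n\to J^1\mathbb{R}^n$ of length at most $\varepsilon$ that raises a plateau over $B$, equals the zero section outside $D$, and maps $D$ to points over $D'$.
\end{lemma}

\begin{proof}
Take $e_s$ from Lemma~\ref{lem:plateau}, with Hamiltonian $h_s(u)$, and define
\[
I_t(u,w)=\bigl(e_{t\tau(w)}(u);\ w,\ v\bigr),\qquad v=t\,h_{t\tau(w)}(u)\,\nabla\tau(w).
\]
Fix $t$. By \eqref{eq:hdt}, the map $(s,u)\mapsto e_s(u)$ pulls $dz-y\,dx$ back to $h_s(u)\,ds$. Substituting $s=t\tau(w)$ gives $I_t^*\alpha_0=h_{t\tau}\,t\,d\tau-v\cdot dw=0$. A vector in the kernel of $dI_t$ has zero $w$-component, so it is a multiple $a\,\partial_u$ with $a\,\partial_ue_{t\tau(w)}(u)=0$, and $a=0$. So $I_t$ is a Legendrian immersion. As $w$ does not depend on $t$, the Hamiltonian of $I_t$ is $\tau(w)h_{t\tau(w)}(u)$, of absolute value at most $\varepsilon$.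

At $t=0$ we have $v=0$ and $e_0(u)=(u,0,0)$, so $I_0$ is the zero section. If $u\notin[-1,4]$, then $e_s(u)=(u,0,0)$ for all $s$, so $h_s(u)=0$ and $v=0$. If $w\notin\operatorname{supp}\tau$, then $\tau(w)=0$ and $\nabla\tau(w)=0$. In both cases $I_t(u,w)=0_{(u,w)}$. On $D$ the $x$-coordinate lies in $[-1,5]$ and $w$ is unchanged, so $I_t(D)$ lies over $D'$. Finally, let $I_1(u,w)$ lie over $B$. Then $|w|<1$, so $\tau(w)=1$, $\nabla\tau(w)=0$ and $v=0$; and $e_1(u)$ lies over $(\frac14,\frac34)$, so $y=0$ and $z=1$.
\end{proof}

Lemmas~\ref{lem:trick} and \ref{lem:plateaun} give a cheap homotopy from the zero section to $j^1g$. It has one defect: it passes through height about $1$, while in $Y$ we have the jet space model only in a thin neighborhood of the zero section. Dilation repairs this. The map $M_{1/N}$ shrinks the homotopy, its endpoint and its length by the same factor $N$, so repeating the shrunken move $N$ times reaches $j^1g$ at the original cost.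

\begin{lemma}\label{lem:local}
Let $g$ be a function on $\mathbb{R}^n$ with $\operatorname{supp}g\subset B$ and $|g|\le\frac12$. Let $W$ be a neighborhood, in $\pi^{-1}(D')$, of the part of the zero section over $D'$, and let $\varepsilon>0$. There are an integer $N\ge1$ and a homotopy $\kappa_t:\mathbb{R}^n\to J^1\mathbb{R}^n$ from the zero section to $j^1(g/N)$ that equals the zero section outside $D$, satisfies $\kappa_t(D)\subset W$, and has length less than $\varepsilon/N$. The concatenation of the homotopies $S_{(l/N)g}\circ\kappa_t$, $l=0,\dots,N-1$, goes from the zero section to $j^1g$ and has length less than $\varepsilon$.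
\end{lemma}

\begin{proof}
Take $I_t$ from Lemma~\ref{lem:plateaun} of length at most $\varepsilon/3$, and $k_t$ from Lemma~\ref{lem:trick}. Then $k_t$ goes from the zero section to $j^1g$ and has length at most $\frac56\varepsilon<\varepsilon$. It equals the zero section outside $D$, because $\operatorname{supp}g\subset D$, and $k_t(D)$ lies over $D'$. Since $D'$ is compact, $W$ contains all points over $D'$ whose fiber coordinates $(y,v,z)$ have norm less than some $r>0$. The set $\bigcup_tk_t(D)$ is compact, so its fiber coordinates have norm less than some $R$. Take $N\ge R/r$ and $\kappa_t=M_{1/N}\circ k_t$. Then $\kappa_t(D)\subset W$, $\kappa_1=j^1(g/N)$, and the length is divided by $N$. The homotopy $S_{(l/N)g}\circ\kappa_t$ goes from $j^1(\frac lNg)$ to $j^1(\frac{l+1}Ng)$ and has the same length as $\kappa_t$.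
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:global}

Fix a Riemannian metric on $\Lambda$, with distance $d_\Lambda$ (infinite between different components). Put
\[
\mathcal{N}_r=\{(q,p,z)\in J^1\Lambda:|p|<r,\ |z|<r\},\qquad\|f\|_1=\max\bigl(\sup|f|,\sup|df|\bigr).
\]
The closure $\overline{\mathcal{N}_r}$ is compact, and $S_f(\mathcal{N}_r)\subset\mathcal{N}_{2r}$ when $\|f\|_1<r$. Compactness of $\Lambda$ is used in this section to obtain a model neighborhood of uniform width, a finite cover by charts, and a time interval that works for all source points.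

\subsection*{The model neighborhood}
We recall the Legendrian neighborhood theorem \cite[Section~2.5]{Geiges}: a diffeomorphism between closed Legendrian submanifolds of two contact manifolds extends to a diffeomorphism between neighborhoods that carries one contact hyperplane field to the other. Such a map pulls one contact form back to a nowhere vanishing multiple of the other. The theorem concerns embeddings, so for an immersion we first pull the contact form back to the normal bundle.

\begin{lemma}\label{lem:nbhd}
Let $i:\Lambda\to Y$ be a Legendrian immersion. There are $r_1>0$, $C>0$ and a local diffeomorphism $\Phi$ from a neighborhood of $\overline{\mathcal{N}_{r_1}}$ to $Y$ with $\Phi(0_q)=i(q)$ and $\Phi^*\alpha=\mu\alpha_0$, where $0<|\mu|\le C$ on $\overline{\mathcal{N}_{r_1}}$. For every $\eta>0$ there are $r_0\in(0,r_1/2)$ and $\eta'>0$ such that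
\begin{equation}\label{eq:close}
P\in\mathcal{N}_{2r_0},\quad d_\Lambda(\pi(P),q)<\eta'\quad\Longrightarrow\quad d(\Phi(P),i(q))<\eta .
\end{equation}
\end{lemma}

\begin{proof}
Choose a Riemannian metric on $Y$ and let $\nu\subset i^*TY$ be the orthogonal complement of $di(T\Lambda)$. The map $E(q,\zeta)=\exp_{i(q)}\zeta$ is defined near the zero section of $\nu$ and restricts to $i$ there. Its differential at $(q,0)$ is the isomorphism $T_q\Lambda\oplus\nu_q\to T_{i(q)}Y$ given by $di$ and the inclusion. So $E$ is a local diffeomorphism on a neighborhood $V$ of the zero section, $E^*\alpha$ is a contact form on $V$, and the zero section is an embedded closed Legendrian for it. The neighborhood theorem extends the identity of $\Lambda$ to a contact diffeomorphism $F$ from a neighborhood of the zero section in $J^1\Lambda$ into $V$. Let $\Phi=E\circ F$. By compactness of $\Lambda$ the domain of $\Phi$ contains some $\overline{\mathcal{N}_{r_1}}$, and $|\mu|$ is bounded on this compact set.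

If \eqref{eq:close} failed for all small $r_0,\eta'$, there would be points $P_k\in\mathcal{N}_{1/k}$ and $q_k$ with $d_\Lambda(\pi(P_k),q_k)<1/k$ and $d(\Phi(P_k),i(q_k))\ge\eta$. Along a subsequence $q_k\to q$, so $P_k\to0_q$, and both $\Phi(P_k)$ and $i(q_k)$ tend to $i(q)$, a contradiction.
\end{proof}

We say that a homotopy $k_t$ is \emph{$\eta$-close to $i$} if $d(k_t(q),i(q))<\eta$ for all $t$ and $q$. This property survives time changes, reversal and concatenation.

\subsection*{Reaching nearby graphs}
In the next statement the order of the quantifiers is the point. The size $\nu_0$ of the allowed step is fixed first, and the cost $\varepsilon$ is arbitrary afterwards. The linear path $j^1(tf)$ has cost comparable to the step, and such costs add up to a fixed amount along a long homotopy.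

\begin{proposition}\label{prop:graph}
Let $i,\Phi$ be as in Lemma~\ref{lem:nbhd} and let $\eta>0$. There is $\nu_0\in(0,r_1)$ such that for every function $f$ on $\Lambda$ with $\|f\|_1<\nu_0$ and every $\varepsilon>0$ there is a homotopy from $i$ to $\Phi\circ j^1f$ that has length less than $\varepsilon$ and is $\eta$-close to $i$.
\end{proposition}

\begin{proof}
Take $r_0,\eta'$ from Lemma~\ref{lem:nbhd}. Every point of $\Lambda$ has an open neighborhood of diameter less than $\eta'$ with a diffeomorphism onto $\mathbb{R}^n$ that sends the point into $B$. By compactness there are finitely many such charts $U_1,\dots,U_K$ for which the open sets $B_a\subset U_a$ corresponding to $B$ cover $\Lambda$. Let $D_a,D'_a\subset U_a$ be the compact sets corresponding to $D,D'$. Let $\beta_1,\dots,\beta_K$ be a partition of unity with $\operatorname{supp}\beta_a\subset B_a$. Put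
\[
A=\max_a\sup|d(\beta_1+\dots+\beta_a)|,\qquad\nu_0=\min\Bigl(\frac12,\frac{r_0}{1+A}\Bigr).
\]
Let $\|f\|_1<\nu_0$, and set $g_a=\beta_af$, $f_a=g_1+\dots+g_a$, so that $f_0=0$ and $f_K=f$. Then $|g_a|\le|f|<\frac12$, $|f_a|\le|f|$ and $|df_a|\le|df|+A|f|$, so $\|f_a\|_1<r_0$ for all $a$.

We go from $j^1f_{a-1}$ to $j^1f_a$ inside $\mathcal{N}_{2r_0}$. Identify $J^1U_a$ with $J^1\mathbb{R}^n$ by the chart. Apply Lemma~\ref{lem:local} to $g_a$, with $W$ the part of $\mathcal{N}_{r_0}$ over $D'_a$ and with $\varepsilon/(KC)$ in place of $\varepsilon$. The homotopy $\kappa_t$ equals the zero section outside the compact set $D_a$, so it extends smoothly by the zero section to a homotopy $\Lambda\to J^1\Lambda$, with image in $\mathcal{N}_{r_0}$. Put $f_{a,l}=f_{a-1}+\frac lNg_a$ for $l=0,\dots,N$. The homotopy $S_{f_{a,l}}\circ\kappa_t$ goes from $j^1f_{a,l}$ to $j^1f_{a,l+1}$. The concatenation over $l=0,\dots,N-1$ goes from $j^1f_{a-1}$ to $j^1f_a$ and has $\alpha_0$-length less than $\varepsilon/(KC)$. The function $f_{a,l}=(1-\frac lN)f_{a-1}+\frac lNf_a$ is a convex combination, so $\|f_{a,l}\|_1<r_0$, and every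 piece lies in $\mathcal{N}_{2r_0}$. A source point $q\notin D_a$ stays over $q$. A source point $q\in D_a$ stays over $D'_a\subset U_a$, hence over points at distance less than $\eta'$ from $q$.

Concatenate over $a=1,\dots,K$ and compose with $\Phi$. The result goes from $\Phi\circ j^10=i$ to $\Phi\circ j^1f$, has length less than $K\cdot C\cdot\varepsilon/(KC)=\varepsilon$, and is $\eta$-close to $i$ by \eqref{eq:close}.
\end{proof}

\subsection*{Reaching nearby times}
It remains to see that for $t$ near $t_0$ the immersion $j_t$ is a reparametrized graph in the model around $j_{t_0}$, and to correct the parametrization, which costs nothing.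

\begin{proposition}\label{prop:time}
Let $j_t$, $t\in[0,1]$, be a homotopy $\Lambda\to Y$, let $t_0\in[0,1]$ and $\eta>0$. There is $\delta>0$ such that for every $t\in[0,1]$ with $|t-t_0|<\delta$ and every $\varepsilon>0$ there is a homotopy from $j_{t_0}$ to $j_t$, as parametrized maps, that has length less than $\varepsilon$ and is $\eta$-close to $j_{t_0}$. In particular $d(j_t(q),j_{t_0}(q))<\eta$ for these $t$ and all $q$.
\end{proposition}

\begin{proof}
Let $i=j_{t_0}$, take $\Phi,r_0,\eta'$ from Lemma~\ref{lem:nbhd} and $\nu_0$ from Proposition~\ref{prop:graph}. All times below are in $[0,1]$.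

\emph{Lifting.} Since $i$ need not be injective, neither is $\Phi$, and we invert it locally. Each $q_0\in\Lambda$ has the following data: an open neighborhood $O\subset\mathcal{N}_{r_1}$ of $0_{q_0}$ that $\Phi$ maps diffeomorphically onto an open set; and, by continuity, an open neighborhood $V$ of $q_0$ and $\delta_V>0$ such that $0_q\in O$ and $j_t(q)\in\Phi(O)$ for $q\in V$, $|t-t_0|<\delta_V$. Cover $\Lambda$ by finitely many such $V$, let $\delta_1$ be the least $\delta_V$, and put $\tilde\jmath_t(q)=(\Phi|_O)^{-1}(j_t(q))$ for $q\in V$, $|t-t_0|<\delta_1$. If $q$ lies in two of the sets $V$, we have two continuous lifts of the path $t\mapsto j_t(q)$, both equal to $0_q$ at $t_0$. The set of times where they agree is closed, and it is open because $\Phi$ is locally injective; so they agree. We obtain a smooth family $\tilde\jmath_t:\Lambda\to J^1\Lambda$ with $\Phi\circ\tilde\jmath_t=j_t$ and $\tilde\jmath_{t_0}$ the zero section. From $0=j_t^*\alpha=(\mu\circ\tilde\jmath_t)\,\tilde\jmath_t^{\,*}\alpha_0$ and $\mu\ne0$ we get $\tilde\jmath_t^{\,*}\alpha_0=0$.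

\emph{Graphs.} Let $\chi_t=\pi\circ\tilde\jmath_t$. This is a smooth family of maps $\Lambda\to\Lambda$ with $\chi_{t_0}=\mathrm{id}$, and the diffeomorphisms of a closed manifold form an open set in the $C^1$ topology. By compactness of $\Lambda$ there is $\delta\in(0,\delta_1]$ such that for $|t-t_0|<\delta$ the map $\chi_t$ is a diffeomorphism, $d_\Lambda(\chi_t(q),q)<\eta'$ for all $q$, and $\tilde\jmath_t(\Lambda)\subset\mathcal{N}_r$ with $r=\min(\nu_0,2r_0)$. For such $t$ the map $\tilde\jmath_t\circ\chi_t^{-1}$ is a Legendrian section, hence a graph $j^1f_t$. Its image is $\tilde\jmath_t(\Lambda)$, so $\|f_t\|_1<r$, and $j_t=\Phi\circ j^1f_t\circ\chi_t$.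

\emph{The homotopy.} Fix $t$ with $|t-t_0|<\delta$. Proposition~\ref{prop:graph} gives a homotopy from $i$ to $L=\Phi\circ j^1f_t$ of length less than $\varepsilon$ that is $\eta$-close to $i$. Follow it by $s\mapsto L\circ\chi_s$, with $s$ running linearly from $t_0$ to $t$. This goes from $L$ to $j_t$. Its velocity lies in the image of $dL$, on which $\alpha$ vanishes, so its length is $0$. The point $j^1f_t(\chi_s(q))$ lies in $\mathcal{N}_{2r_0}$ over $\chi_s(q)$, so \eqref{eq:close} shows that this second part is $\eta$-close to $i$ as well. The last assertion is $\eta$-closeness at the endpoint.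
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For each $t_0\in[0,1]$ take $\delta(t_0)$ from Proposition~\ref{prop:time} with $\eta=\varepsilon/2$. The intervals $(t_0-\delta(t_0),t_0+\delta(t_0))$ cover $[0,1]$. By the Lebesgue number lemma there is a partition $0=s_0<s_1<\dots<s_R=1$ such that each $[s_{a-1},s_a]$ lies in one of these intervals, with center $t_a$. Put $\Delta_a=s_a-s_{a-1}$.

Proposition~\ref{prop:time} gives homotopies from $j_{t_a}$ to $j_{s_{a-1}}$ and from $j_{t_a}$ to $j_{s_a}$, each of length less than $\varepsilon\Delta_a/2$ and $\frac\varepsilon2$-close to $j_{t_a}$. Reverse the first and follow it by the second. This is a homotopy from $j_{s_{a-1}}$ to $j_{s_a}$ of length less than $\varepsilon\Delta_a$, $\frac\varepsilon2$-close to $j_{t_a}$, and we take it constant near its ends. By Lemma~\ref{lem:uniform} we reparametrize it over $[s_{a-1},s_a]$ so that its Hamiltonian is less than $\varepsilon$ in absolute value; it remains constant near the ends. These pieces, for $a=1,\dots,R$, fit together to a smooth homotopy $k_t$, $t\in[0,1]$, with $k_0=j_0$, $k_1=j_1$ and $|\alpha(\partial_tk_t(q))|<\varepsilon$.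 For $t\in[s_{a-1},s_a]$ we have $|t-t_a|<\delta(t_a)$, so
\[
d(k_t(q),j_t(q))\le d(k_t(q),j_{t_a}(q))+d(j_{t_a}(q),j_t(q))<\frac\varepsilon2+\frac\varepsilon2=\varepsilon.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cant}
Dylan Cant, \emph{Remarks on the oscillation energy of Legendrian isotopies}, arXiv:2301.06205 (2023).

\bibitem{Geiges}
Geiges, \emph{An Introduction to Contact Topology}.

\end{thebibliography}
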